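
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\numberwithin{equation}{section}

\title{Vectors with zero Lyapunov exponents for expansive geodesic flows on surfaces}


\begin{abstract}
Let $M$ be a closed surface of nonpositive curvature and negative Euler characteristic whose geodesic flow is expansive but not Anosov. We prove that the set of Lyapunov regular unit vectors all of whose Lyapunov exponents vanish has Hausdorff dimension $3$, the dimension of $T^1M$. This confirms a conjecture stated in \cite{Gelfert}. More generally, the vectors with prescribed backward exponents $0,\pm\alpha^-$ and forward exponents $0,\pm\alpha^+$ have dimension $3$ in every nonempty open set, as long as $\alpha^-$ and $\alpha^+$ do not exceed the essential supremum of the exponent with respect to Liouville measure. The proof codes boundary points of the universal cover by alternating Liouville-typical geodesic pieces with pieces that shadow a geodesic of zero curvature; for exponent zero the latter are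 much longer.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be a connected closed $C^\infty$ Riemannian surface with curvature $K\le 0$ and negative Euler characteristic, and let $G=(g^t)_{t\in\mathbb R}$ be its geodesic flow on the unit tangent bundle $T^1M$, a closed $3$-manifold with its Sasaki metric. For $v\in T^1M$ and a tangent vector $\xi\neq0$ at $v$ put
\[
\chi^+(v,\xi)=\limsup_{t\to\infty}\tfrac1t\log\|Dg^t_v\xi\| .
\]
For fixed $v$ this takes finitely many values, the forward Lyapunov exponents of $v$; the multiplicity of a value $\chi$ is the codimension of $\{\chi^+(v,\cdot)<\chi\}\cup\{0\}$ in $\{\chi^+(v,\cdot)\le\chi\}\cup\{0\}$. The vector $v$ is \emph{Lyapunov forward regular} if the sum of its exponents, counted with multiplicity, equals $\lim_{t\to\infty}\frac1t\log|\det Dg^t_v|$. Backward exponents and backward regularity are defined in the same way for the reversed flow $t\mapsto g^{-t}$. For $\alpha\ge0$ let $\mathcal L^+(\alpha)$, respectively $\mathcal L^-(\alpha)$, be the set of forward, respectively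 backward, regular vectors with exponents $0,\pm\alpha$, and let
\[
\mathcal L(0)=\mathcal L^-(0)\cap\mathcal L^+(0).
\]

The flow direction always contributes the exponent $0$, and since $G$ preserves the Riemannian volume of $T^1M$ we have $|\det Dg^t_v|=1$, so that for a regular vector the two remaining exponents are opposite. The number $\alpha$ thus measures the exponential rate at which infinitesimally close geodesics separate, and $\mathcal L(0)$ consists of the vectors along which they separate subexponentially, in both time directions. If $G$ is Anosov, then $\mathcal L(0)=\emptyset$.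

We assume that $G$ is \emph{expansive} but not Anosov. Expansive is meant in the sense of Bowen--Walters: for every $\epsilon>0$ there is $\epsilon'>0$ such that if $d(g^tv,g^{s(t)}w)<\epsilon'$ for all $t\in\mathbb R$, with $s$ continuous and $s(0)=0$, then $w=g^\tau v$ for some $|\tau|<\epsilon$. We shall see that there is then a geodesic along which $K$ vanishes identically. Its tangent vectors lie in $\mathcal L(0)$, but how large is $\mathcal L(0)$? The heuristic that dimension is a quotient of entropy by exponent reads $0/0$ here and gives no answer. It is conjectured in \cite{Gelfert} that $\dim_{\mathrm H}\mathcal L(0)=3$, where $\dim_{\mathrm H}$ is Hausdorff dimension for the Riemannian metric of $T^1M$. We prove this.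

\begin{theorem}\label{thm:A}
If $G$ is expansive but not Anosov, then $\dim_{\mathrm H}\mathcal L(0)=3$.
\end{theorem}

Let $m$ be normalized Liouville measure and put
\[
\chi(v)=\lim_{t\to\infty}\tfrac1t\log\|Dg^t_v\|\quad(\text{which exists for $m$-a.e.\ }v),\qquad \alpha_L=\operatorname*{ess\,sup}_m\chi .
\]

\begin{theorem}\label{thm:B}
Let $G$ be expansive but not Anosov. Then $\alpha_L>0$, and for all $\alpha^-,\alpha^+\in[0,\alpha_L]$ and every nonempty open $U\subset T^1M$,
\[
\dim_{\mathrm H}\bigl(\mathcal L^-(\alpha^-)\cap\mathcal L^+(\alpha^+)\cap U\bigr)=3 .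
\]
\end{theorem}

Theorem~\ref{thm:A} is the case $\alpha^\pm=0$, $U=T^1M$. Nothing is claimed when $\max(\alpha^-,\alpha^+)>\alpha_L$.

\subsection{The mechanism in a symbolic model}\label{sec:model}

Consider itineraries made of blocks $i=1,2,\dots$ In block $i$ one first makes $S_i$ free binary choices, each taking one unit of time and expanding by the factor $2$; then for $T_i$ units of time there is no choice and the motion is nearly neutral, with total expansion $e^{e_i}$, $e_i\ge0$. An itinerary is a point of $\prod_i\{0,1\}^{S_i}$. If two itineraries first differ at the $p$-th choice of block $n$, let their distance be the inverse of the expansion accumulated before that choice,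
\[
2^{-(S_1+\dots+S_{n-1}+p-1)}\,e^{-(e_1+\dots+e_{n-1})} .
\]
This is an ultrametric. Take $S_i=\lceil i^{3/2}\rceil$, $T_i=i^2$, $e_i=i$. At the end of block $n$ the elapsed time is about $n^3/3$, while the logarithm of the expansion is about $\frac25(\log2)\,n^{5/2}$. So \emph{every} itinerary has exponent $0$. On the other hand, let $n\ge2$ and let $r$ be the distance displayed above. The closed ball of radius $r$ is the cylinder fixed by the choices made so far, and its fair-coin measure is
\[
2^{-(S_1+\dots+S_{n-1}+p-1)}=r\,e^{e_1+\dots+e_{n-1}}\le r\,e^{n^2}=r^{1-o(1)}\qquad(n\to\infty),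
\]
because $\log\frac1r\ge c\,n^{5/2}$ with a constant $c>0$. By the mass distribution principle the dimension is at least $1$, and it is at most $1$ because the first $N$ choices define $2^N$ cylinders of diameter at most $2^{-N}$. The neutral pieces destroy the exponent but do not lower the dimension: they take up almost all the \emph{time}, yet almost none of the \emph{logarithmic scale}. What is needed is
\[
e_i\ll S_i\ll T_i .
\]
With $S_i=i=e_i$ the same computation gives dimension $\log2/(1+\log2)<1$.

\subsection{From the model to the flow}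

A unit vector on the universal cover $X$ is determined by its two endpoints on $\partial X$ and a position on the geodesic joining them. We produce sets of endpoints like the model, one for each time direction, and the dimensions add up to $1+1+1=3$. Four ingredients have to be supplied.

\emph{A clock for the logarithmic scale} (Section~\ref{sec:riccati}). A continuous function $k\ge0$, the unstable Riccati solution, has the property that $\int_0^tk(g^sv)\,ds$ equals $\log\|Dg^t_v\|$ up to $O(\log t)$ for $t\ge2$.

\emph{Insensitivity to bounded errors.} We can control geodesics only up to bounded distance. Lemma~\ref{lem:compare} says that the integrals of $k$ along two geodesic segments with nearby ends differ by $o(\text{length})$. These sublinear errors play the role of the $e_i$. They have no explicit rate, so the block lengths must be adapted to them.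

\emph{Free choices that match the expansion} (Lemma~\ref{lem:liouville}). Among the deck transformations $h$ moving a base point $o$ by about $S$, at least $e^{\alpha_LS-o(S)}$ have expansion $e^{\alpha_LS+o(S)}$ along $[o,ho]$. As in the model, the number of choices equals the expansion on the logarithmic scale; this comes from comparing areas.

\emph{Gluing} (Section~\ref{sec:chains}). A product of deck transformations may backtrack. Inserting one of two fixed elements before and after each factor prevents this, at the cost of a bounded error.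

The passage from endpoints to vectors is also coarse: we estimate the measure of balls in $T^1X$ directly by asking how long two vectors at distance $r$ fellow-travel. No regularity of horocycle foliations is used.

The hypotheses enter as follows. Expansivity excludes flat strips; this is used in Lemma~\ref{lem:compare} and for the uniqueness of the geodesic joining two boundary points. Because $G$ is not Anosov there is a geodesic of zero curvature, the source of the neutral blocks. Negative Euler characteristic gives $\alpha_L>0$ and makes $X$ Gromov hyperbolic.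

\section{The growth of Jacobi fields}\label{sec:riccati}

\subsection{Notation}

Let $X$ be the universal cover of $M$, $\Gamma$ the deck group, $\pi\colon T^1X\to X$ the projection, and $\gamma_v$ the geodesic with $\dot\gamma_v(0)=v$. All geodesics have unit speed. We write $d$ for the distances on $X$ and $T^1X$; the projection $\pi$ is $1$-Lipschitz. Lifts of $\mathcal L^\pm(\alpha)$ to $T^1X$ are denoted by the same symbols. Fix $\kappa>0$ with $-\kappa^2\le K\le0$.

$X$ is a Hadamard surface: for two geodesics $c,c'$ the function $s\mapsto d(c(s),c'(s))$ is convex. Rays are asymptotic if they stay at bounded distance; $\partial X$ is the set of classes. Each class has exactly one ray $[x,\xi)$ from each $x\in X$, and $\xi_n\to\xi$ means that $[x,\xi_n)\to[x,\xi)$ locally uniformly (for one, equivalently every, $x$). The endpoints of $\gamma_v$ are $v_-,v_+\in\partial X$.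

Fix an orientation of $X$. Perpendicular Jacobi fields along a geodesic are then scalar functions with $J''+KJ=0$. Reversing the orientation replaces $J$ by $-J$ and does not change $J'/J$. In the Sasaki metric, $Dg^t_v$ is the orthogonal sum of an isometry in the flow direction and the propagator
\[
\Phi_t\colon(J(0),J'(0))\mapsto(J(t),J'(t)),\qquad\det\Phi_t=1,
\]
the determinant being $1$ because Wronskians are constant. Hence $\|\Phi_t\|=\|\Phi_t^{-1}\|\ge1$ and $\|Dg^t_v\|=\|\Phi_t\|$.

\subsection{There are no flat strips}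

\begin{lemma}\label{lem:strip}
$X$ contains no flat strip. Consequently, if $d(c(x),c'(x))$ is bounded on $\mathbb R$ for two complete geodesics, then there is $\tau$ with $c'(x+\tau)=c(x)$ for all $x$.
\end{lemma}

\begin{proof}
Suppose there is a flat strip of width $w_0>0$, and let $v_s$, $0\le s\le w_0$, be the unit vectors tangent to its parallel geodesics along a common perpendicular. For every $t$ the curve $s'\mapsto g^tv_{s'}$ is a parallel field along a curve of unit speed, so $d(g^tv_0,g^tv_s)\le s$. By expansivity, for small $s>0$ the projection of $v_s$ to $T^1M$ equals that of $g^\tau v_0$ with $|\tau|$ small. Then $v_s$ and $g^\tau v_0$ are lifts of the same vector at distance at most $s+|\tau|$, hence equal once this is smaller than the minimal displacement of the nontrivial elements of $\Gamma$ on $T^1X$. But $\pi v_s\notin\gamma_{v_0}$, a contradiction. The second statement follows from the flat strip theorem: two complete geodesics at bounded distance bound a flat strip or coincide up to a shift.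
\end{proof}

\subsection{The unstable Riccati solution}

For $v\in T^1X$ and $T>0$ let $J_T$ be the perpendicular Jacobi field along $\gamma_v$ with $J_T(-T)=0$, $J_T'(-T)=1$. As $J_T''=-KJ_T$, it is convex and increasing on $[-T,\infty)$. Put $u_T=J_T'/J_T>0$ on $(-T,\infty)$ and $k_T(v)=u_T(0)$, a continuous function of $v$. We let $T\to\infty$.

Let $T<T'$. The Wronskian $J_T'J_{T'}-J_TJ_{T'}'$ is constant, with value $J_{T'}(-T)>0$, so $\Delta=u_T-u_{T'}>0$ on $(-T,\infty)$. Since $u'=-u^2-K$ for both functions,
\[
\Delta'=-(u_T+u_{T'})\Delta\le-\Delta^2,\qquad\text{that is}\qquad(1/\Delta)'\ge1 .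
\]
Integrating over $(-T,0]$ gives $0<\Delta(0)\le1/T$. Hence $k_T$ decreases, uniformly on $T^1X$, to a continuous limit $k\ge0$ as $T\to\infty$. The function $k$ is $\Gamma$-invariant, hence uniformly continuous; let $\omega(\epsilon)=\sup\{|k(v)-k(w)|:d(v,w)\le\epsilon\}$ be its modulus of continuity. For $s_T(t)=\kappa^{-1}\sinh\kappa(t+T)$ we have $(J_T's_T-J_Ts_T')'=(-K-\kappa^2)J_Ts_T\le0$ on $[-T,\infty)$, and $J_T's_T-J_Ts_T'$ vanishes at $-T$. So $u_T(0)\le\kappa\coth\kappa T$, and therefore
\[
0\le k\le\kappa .
\]
Moreover $u_T(t)=k_{T+t}(g^tv)\to k(g^tv)$ locally uniformly, so $u(t)=k(g^tv)$ solves $u'+u^2+K=0$. If $K\equiv0$ along $\gamma_v$, then $k_T=1/T$ and $k\equiv0$ along $\gamma_v$.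

Put
\[
a(v,t)=\int_0^tk(g^sv)\,ds,\qquad a(c)=\int k(\dot c)\ \text{ for an oriented geodesic segment }c .
\]
The function $a(v,\cdot)$ is nondecreasing. The field $y=e^{a(v,\cdot)}$ satisfies $y'=ky$ and $y''=(k'+k^2)y=-Ky$, where $k$ stands for $k(g^tv)$; so it is Jacobi with $y(0)=1$, $y'(0)=k(v)$. Reduction of order gives a second one:
\[
Z(t)=y(t)\int_0^ty(s)^{-2}\,ds,\qquad Z(0)=0,\quad Z'(0)=1,\qquad Z'=kZ+1/y .
\]
Every perpendicular Jacobi field is $J=J(0)\,y+(J'(0)-k(v)J(0))\,Z$. For $t\ge0$ we have $y\ge1$ and $0\le Z\le ty$, so that $|J|$ and $|J'|$ are at most $\mathrm{const}\cdot(1+t)y$ when $|(J(0),J'(0))|\le1$. Conversely $\Phi_t(1,k(v))=(y,ky)$ has norm at least $y$. Finally $y(s)\le e^{\kappa s}$ gives $\int_0^ty^{-2}\ge e^{-2\kappa}$ for $t\ge1$. Hence, with constants $A_1,c_1>0$,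
\begin{equation}\label{eq:norm}
\frac{e^{a(v,t)}}{\sqrt{1+\kappa^2}}\le\|Dg^t_v\|\le A_1(1+t)\,e^{a(v,t)}\quad(t\ge0),\qquad Z(t)\ge c_1e^{a(v,t)}\quad(t\ge1).
\end{equation}

\begin{lemma}\label{lem:exp}
$v\in\mathcal L^+(\alpha)$ if and only if $a(v,t)/t\to\alpha$ as $t\to\infty$. Moreover $v\in\mathcal L^-(\alpha)$ if and only if $-v\in\mathcal L^+(\alpha)$.
\end{lemma}

\begin{proof}
By \eqref{eq:norm}, $a(v,t)/t\to\alpha$ is equivalent to $\|\Phi_t\|=e^{\alpha t+o(t)}$.

Let $v\in\mathcal L^+(\alpha)$. All vectors have exponent at most $\alpha$, so $\|\Phi_t\|\le e^{\alpha t+o(t)}$. If $\alpha=0$ we are done because $\|\Phi_t\|\ge1$. If $\alpha>0$, let $\xi\ne0$ have exponent $-\alpha$. As $\|Dg^t\xi\|$ is at least the constant norm of the flow component of $\xi$, that component is zero, and $\|\Phi_t\xi\|\le e^{-\alpha t+o(t)}$ gives $\|\Phi_t\|=\|\Phi_t^{-1}\|\ge e^{\alpha t-o(t)}$.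

Conversely let $\|\Phi_t\|=e^{\alpha t+o(t)}$. If $\alpha=0$, then $\|\Phi_t^{\pm1}\|\le e^{o(t)}$ and all exponents are $0$. If $\alpha>0$, then $y=e^{\alpha t+o(t)}$ and $\int_0^\infty y^{-2}<\infty$, so
\[
J(t)=y(t)\int_t^\infty y(s)^{-2}\,ds=y(t)\int_0^\infty y^{-2}-Z(t)
\]
is a Jacobi field. It satisfies $J=e^{\alpha t+o(t)}e^{-2\alpha t+o(t)}=e^{-\alpha t+o(t)}$ and $|J'|=|kJ-1/y|\le e^{-\alpha t+o(t)}$. So $(J,J')(0)$ has exponent $-\alpha$, while $(y,y')(0)$ has exponent $\alpha$ because $y\le|(y,y')|\le\sqrt{1+\kappa^2}\,y$. Together with the flow direction the exponents are $0,\pm\alpha$. In all cases their sum is $0=\lim\frac1t\log|\det Dg^t_v|$, so $v$ is forward regular.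

The flip $v\mapsto-v$ is an isometry conjugating $g^t$ to $g^{-t}$, and $\{0,\pm\alpha\}$ is symmetric; this gives the last claim.
\end{proof}

\subsection{A geodesic of zero curvature}

\begin{proposition}\label{prop:flat}
There is a complete geodesic $c_0$ in $X$ along which $K\equiv0$, hence $k\equiv0$.
\end{proposition}

\begin{proof}
Suppose not. If $k(v)=0$ for some $v$, let $y=e^{a(v,\cdot)}$ on all of $\mathbb R$. Then $y'=ky\ge0$ is nondecreasing, because $y''=-Ky\ge0$, and $y'(0)=0$. So $y'=0$ on $(-\infty,0]$ and $K=0$ along $\gamma_v((-\infty,0])$. A limit of $\Gamma$-translates of $g^{-t}v$ as $t\to\infty$ is tangent to a complete geodesic with $K\equiv0$, a contradiction.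

Hence $k>0$, and $k\ge c>0$ by compactness of $T^1M$. We show that $G$ is Anosov. In $(J,J')$-coordinates consider the lines spanned by $(1,k(v))$ and $(1,-k(-v))$. They are continuous in $v$ and transverse. They are invariant, since they are spanned by the initial data of the Jacobi fields $e^{a(v,t)}$ and $e^{a(-v,-t)}$, whose logarithmic derivatives at time $t$ are $k(g^tv)$ and $-k(-g^tv)$. For $t\ge0$ the first field is at least $e^{ct}$ and the second at most $e^{-ct}$. As $|J'|\le\kappa|J|$ for both, the first line field is uniformly expanded and the second uniformly contracted. This contradicts the hypothesis that $G$ is not Anosov.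
\end{proof}

\subsection{Comparing segments with nearby ends}

For points at distance of order one the values of $k$ may differ by a fixed amount, so the integrals of $k$ along two segments with nearby ends could, a priori, differ by a fixed proportion of their length. The absence of flat strips rules this out: away from their ends the segments must be close to each other.

\begin{lemma}\label{lem:compare}
For $R,\ell\ge0$ let $E_R(\ell)$ be the supremum of $|a(c)-a(c')|$ over all geodesic segments $c,c'$ in $X$ such that $c$ has length at most $\ell$, the initial points of $c,c'$ are at distance at most $R$, and so are the terminal points. Then $E_R(\ell)$ is finite, nondecreasing in $R$ and in $\ell$, and $E_R(\ell)/\ell\to0$ as $\ell\to\infty$.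
\end{lemma}

\begin{proof}
Monotonicity is immediate, and $E_R(\ell)\le\kappa(\ell+2R)$ since $c'$ has length at most $\ell+2R$. Parametrize $c,c'$ by arc length from their initial points, and let $b\le\ell$ be the smaller of the two lengths, which differ by at most $2R$. Then $d(c(b),c'(b))\le3R$, so $d(c(s),c'(s))\le3R$ on $[0,b]$ by convexity. Fix $W\ge1$ and $\epsilon>0$.

\emph{Claim.} There is $T\ge3R$, depending only on $R,W,\epsilon$, such that whenever $[s-T,s+W+T]\subset[0,b]$, some $\tau$ with $|\tau|\le3R$ satisfies $d(\dot c(s+x),\dot c'(s+x+\tau))\le\epsilon$ for all $x\in[0,W]$.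

Otherwise there are counterexamples with $T\to\infty$. Shift parameters so that $s=0$ and translate by $\Gamma$ so that $c(0)$ stays in a compact set. Along a subsequence they converge, locally uniformly with their tangent vectors, to complete geodesics with $d(c_\infty(x),c_\infty'(x))\le3R$ on $\mathbb R$. By Lemma~\ref{lem:strip}, $c_\infty'(x+\tau)=c_\infty(x)$ for some $\tau$, and $|\tau|=d(c'_\infty(x+\tau),c'_\infty(x))=d(c_\infty(x),c'_\infty(x))\le3R$. This $\tau$ works for all counterexamples far out in the subsequence, a contradiction.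

For a window $[s,s+W]$ as in the claim, the integrals of $k(\dot c)$ and $k(\dot c')$ over it differ by at most $\omega(\epsilon)W+6R\kappa$; the second term accounts for the shift by $\tau$. If $b\ge2T+W$, fill $[T,b-T]$ with $\lfloor(b-2T)/W\rfloor$ nonoverlapping windows of this kind. The rest of $[0,b]$ has length at most $2T+W$ and contributes at most $\kappa(2T+W)$ to the difference; what lies beyond $b$ contributes at most $2R\kappa$. If $b<2T+W$ use no windows. In all cases
\[
|a(c)-a(c')|\le\omega(\epsilon)\,\ell+\frac{6R\kappa\,\ell}{W}+\kappa(2T+W)+2R\kappa .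
\]
Divide by $\ell$, let $\ell\to\infty$, then $W\to\infty$ and $\epsilon\to0$.
\end{proof}

\section{Chains in the universal cover}\label{sec:chains}

\subsection{Facts from hyperbolic geometry}

$M$ carries a metric of constant negative curvature, and the lifts of any two metrics on $M$ are bi-Lipschitz equivalent. So $X$ is Gromov hyperbolic: with the Gromov product
\[
(x|y)_w=\tfrac12\bigl(d(x,w)+d(y,w)-d(x,y)\bigr)
\]
there is $\delta\ge0$ such that $(x|z)_w\ge\min\{(x|y)_w,(y|z)_w\}-\delta$ for all points of $X$. Note that $(x|y)_w\le\min\{d(x,w),d(y,w)\}$ and $(x|y)_w+(x|w)_y=d(w,y)$, and that changing the base point $w$ to $w'$ changes the product by at most $d(w,w')$. Fix a base point $o\in X$, and write $z_n\to\xi\in\partial X$ if $[o,z_n]\to[o,\xi)$ locally uniformly. We use the following standard facts.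
\begin{itemize}
\item If $(z_n|z_m)_o\to\infty$ as $n,m\to\infty$, then $z_n$ converges to a point of $\partial X$. If $z_n\to\xi$ and $z'_n\to\xi'$, then $(z_n|z'_m)_o\to\infty$ as $n,m\to\infty$ when $\xi=\xi'$, while $(z_n|z_m')_o$ stays bounded when $\xi\ne\xi'$.
\item Any two distinct points of $\partial X$ are the endpoints of a geodesic.
\item Every $f\in\Gamma\setminus\{1\}$ is loxodromic: it has fixed points $f^+\neq f^-$ on $\partial X$, $f^{\pm l}o\to f^\pm$ as $l\to\infty$, and $f^l\to f^+$ uniformly on compact subsets of $\partial X\setminus\{f^-\}$. There are two such elements without common fixed points, and every $\Gamma$-orbit is dense in $\partial X$.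
\end{itemize}
We also use
\begin{equation}\label{eq:tripod}
d(w,[x,y])\le(x|y)_w+2\delta .
\end{equation}
To see this, choose $z\in[x,y]$ with $d(x,w)-d(x,z)=d(y,w)-d(y,z)=(x|y)_w$. Then $(x|z)_w=(z|y)_w=\frac12(d(z,w)+(x|y)_w)$, and the four-point inequality gives $d(z,w)\le(x|y)_w+2\delta$.

\subsection{From local to global}

A chain with long steps and no backtracking at consecutive vertices follows a geodesic:

\begin{lemma}\label{lem:chain}
Let $C_0\ge0$, $L=2C_0+4\delta+1$, and let $z_0,\dots,z_n\in X$ satisfy $d(z_{i-1},z_i)\ge L$ for $1\le i\le n$ and $(z_{i-1}|z_{i+1})_{z_i}\le C_0$ for $0<i<n$. Then: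
\begin{enumerate}
\item[(a)] $(z_0|z_{i+1})_{z_i}\le C_0+\delta$ for $0\le i<n$; hence $d(z_0,z_{i+1})=d(z_0,z_i)+d(z_i,z_{i+1})-\vartheta$ with $0\le\vartheta\le2(C_0+\delta)$.
\item[(b)] $(z_0|z_n)_{z_i}\le C_0+2\delta$ for $0<i<n$; hence $d(z_i,[z_0,z_n])\le R_0:=C_0+4\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $i=0$ the product is $0$. Let $0<i<n$ and suppose that the claim holds for $i-1$. Then
\begin{equation}\label{eq:back}
(z_0|z_{i-1})_{z_i}=d(z_{i-1},z_i)-(z_0|z_i)_{z_{i-1}}\ge L-C_0-\delta=C_0+3\delta+1 .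
\end{equation}
Since $C_0\ge(z_{i-1}|z_{i+1})_{z_i}\ge\min\{(z_{i-1}|z_0)_{z_i},(z_0|z_{i+1})_{z_i}\}-\delta$, the minimum is not the first term, and $(z_0|z_{i+1})_{z_i}\le C_0+\delta$. The formula for $d(z_0,z_{i+1})$ is the definition of the product.

(b) Part (a) for the reversed chain gives $(z_n|z_{i-1})_{z_i}\le C_0+\delta$. Since $(z_n|z_{i-1})_{z_i}\ge\min\{(z_n|z_0)_{z_i},(z_0|z_{i-1})_{z_i}\}-\delta$ and the second term in the minimum exceeds $C_0+2\delta$ by \eqref{eq:back}, we get $(z_n|z_0)_{z_i}\le C_0+2\delta$. Now use \eqref{eq:tripod}.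
\end{proof}

Consider an infinite chain. By (a) each step increases the distance to $z_0$ by at least $L-2(C_0+\delta)\ge1$. For $n'>n\ge1$, (b) gives
\begin{equation}\label{eq:prod}
(z_n|z_{n'})_{z_0}=d(z_0,z_n)-(z_0|z_{n'})_{z_n}\ge d(z_0,z_n)-C_0-2\delta .
\end{equation}
So $z_n$ converges to some $\xi\in\partial X$. As $[z_0,z_n]\to[z_0,\xi)$, every $z_i$ is within $R_0$ of $[z_0,\xi)$.

\subsection{Corrected elements}

Now we arrange that products of arbitrary deck transformations give chains. Fix $f_1,f_2\in\Gamma\setminus\{1\}$ without common fixed points, and let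
\[
Q=\sup\ (f_i^{\varepsilon l}o\,|\,f_{i'}^{\varepsilon'l'}o)_o\quad\text{over }l,l'\ge0\text{ and }(i,\varepsilon)\ne(i',\varepsilon')\text{ in }\{1,2\}\times\{1,-1\}.
\]
It is finite: a sequence of such products tending to infinity must have $l,l'\to\infty$, and then, along a subsequence with constant $(i,\varepsilon)$ and $(i',\varepsilon')$, the points $f_i^{\varepsilon l}o$ and $f_{i'}^{\varepsilon'l'}o$ converge to distinct points of $\partial X$. Put
\[
C_0=Q+\delta,
\]
let $L,R_0$ be as in Lemma~\ref{lem:chain}, and let $\varphi_i=f_i^q$ with $q\ge1$ so large that $d(o,\varphi_io)\ge L$ for $i=1,2$. Write $\varphi_i^\pm=f_i^\pm$ for the fixed points, $|h|=d(o,ho)$ for $h\in\Gamma$, and $B=\max(|\varphi_1|,|\varphi_2|)$.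

No point $x\in X$ satisfies both $(\varphi_1^{-1}o|x)_o>C_0$ and $(\varphi_2^{-1}o|x)_o>C_0$, since this would give $(\varphi_1^{-1}o|\varphi_2^{-1}o)_o>Q$. The same holds for $\varphi_1o,\varphi_2o$. So for each $h\in\Gamma$ we can fix $i,j\in\{1,2\}$ with
\[
(\varphi_i^{-1}o|ho)_o\le C_0,\qquad(h^{-1}o|\varphi_jo)_o\le C_0,\qquad\text{and put}\quad\hat h=\varphi_i\,h\,\varphi_j .
\]
If $h_1,h_2,\dots\in\Gamma$ have $|h_l|\ge L$, then $o$ followed by the images of $o$ under the partial products of
\[
\varphi_{i_1},\,h_1,\,\varphi_{j_1},\,\varphi_{i_2},\,h_2,\,\varphi_{j_2},\dots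
\]
is a chain as in Lemma~\ref{lem:chain}. Indeed, after translating the vertex to $o$, the two corners inside $\hat h_l$ have the products $(\varphi_{i_l}^{-1}o|h_lo)_o$ and $(h_l^{-1}o|\varphi_{j_l}o)_o$, and the corner between $\hat h_l$ and $\hat h_{l+1}$ has $(\varphi_{j_l}^{-1}o|\varphi_{i_{l+1}}o)_o\le Q$. The last bound is why only positive powers are inserted: at such a corner a negative and a positive power meet, whatever the indices are.

\section{Blocks and codes}\label{sec:blocks}

Let $D=\operatorname{diam}M$, so that every point of $X$ is within $D$ of $\Gamma o$, and let $F\subset\overline B(o,D)$ be the Dirichlet domain of $o$. Put $a(h)=a([o,ho])$.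

\subsection{Liouville blocks}

By Birkhoff's theorem and \eqref{eq:norm}, $a(v,S)/S$ converges to $\chi(v)$ for $m$-a.e.\ $v$, with $0\le\chi\le\kappa$ and $\int k\,dm=\int\chi\,dm\le\alpha_L$. If $\int k\,dm=0$, then $k\equiv0$ by continuity, $K\equiv0$ by the Riccati equation, and Gauss--Bonnet is violated. So $0<\alpha_L<\infty$.

\begin{lemma}\label{lem:liouville}
There are $S_0\ge1$ and a function $\psi\ge0$ with $\psi(S)/S\to0$ such that for every real $S\ge S_0$ there is a finite nonempty set $H_S\subset\Gamma$ with
\[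
\bigl||h|-S\bigr|\le2D,\quad|a(h)-\alpha_LS|\le\psi(S)\quad(h\in H_S),\qquad\#H_S\ge e^{\alpha_LS-\psi(S)} .
\]
\end{lemma}

\begin{proof}
Let $\epsilon>0$. Since $m(\chi>\alpha_L-\epsilon/2)>0$, $\chi\le\alpha_L$ a.e., and $a(\cdot,S)/S\to\chi$ in measure, there is $p_\epsilon>0$ with $m(|a(\cdot,S)/S-\alpha_L|\le\epsilon)\ge p_\epsilon$ for all large $S$, and $p_\epsilon\ge e^{-\epsilon S}$ for large $S$. Letting $\epsilon$ decrease slowly with $S$, we find $\epsilon_S\to0$ such that
\[
V_S=\{v\in T^1F:|a(v,S)-\alpha_LS|\le\epsilon_SS\}\quad\text{has}\quad m(V_S)\ge e^{-\epsilon_SS}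
\]
for large $S$; here $T^1F=\pi^{-1}(F)$ and $m$ also denotes the lift of $m$ to $T^1F$. For $h\in\Gamma$ let $V_h=\{v\in V_S:\gamma_v(S)\in hF\}$, a closed set, and let $H_S=\{h:V_h\ne\emptyset\}$. If $v\in V_h$, the ends of $\gamma_v([0,S])$ are within $D$ of $o$ and $ho$. So $||h|-S|\le2D$, $H_S$ is finite, and $|a(h)-\alpha_LS|\le\epsilon_SS+E_D(S)$ for $h\in H_S$ by Lemma~\ref{lem:compare}.

We bound $m(V_h)$: the directions that end in a prescribed translate of $F$ fill only a small angle. Fix $x\in F$ and let $\Theta=V_h\cap T^1_xX$. In polar coordinates at $x$, which are global because $X$ has no conjugate points, the area is $Z_\theta(s)\,ds\,d\theta$, where $Z_\theta$ is the Jacobi field $Z$ for the direction $\theta$; it is increasing in $s\ge0$. If $\theta\in\Theta$ and $s\in[S,S+1]$, then $\gamma_\theta(s)\in B(ho,D+2)$. With $A_0=\operatorname{area}B(o,D+2)$, \eqref{eq:norm} gives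
\[
c_1e^{(\alpha_L-\epsilon_S)S}\,|\Theta|\le\int_\Theta\int_S^{S+1}Z_\theta(s)\,ds\,d\theta\le A_0 .
\]
Integrating over $x\in F$ we get $m(V_h)\le Ce^{-(\alpha_L-\epsilon_S)S}$ with $C\ge1$ independent of $h,S$. The sets $V_h$ cover $V_S$, so $\#H_S\ge C^{-1}e^{\alpha_LS-2\epsilon_SS}$. Take $\psi(S)=2\epsilon_SS+E_D(S)+\log C$.
\end{proof}

\subsection{Flat blocks}

Let $c_0$ be the geodesic of Proposition~\ref{prop:flat}, translated so that $d(c_0(0),o)\le D$. For $T>0$ choose $\sigma_T\in\Gamma$ with $d(\sigma_To,c_0(T))\le D$. Then $||\sigma_T|-T|\le2D$. Since $k\equiv0$ along $c_0$, Lemma~\ref{lem:compare} gives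
\[
0\le a(\sigma_T)\le E_D(T).
\]

\subsection{The lengths of the blocks}

Let $\alpha\in[0,\alpha_L]$. We choose lengths $S_i$ of Liouville blocks and $T_i$ of flat blocks so that the fraction of time spent in Liouville blocks tends to $\alpha/\alpha_L$ and all errors in block $i$ are $o(S_i)$. Apart from $\psi(S_i)$ and constants, the errors will be bounded by $E_N(Ni^2)$ with $N$ fixed.

\emph{Case $\alpha>0$.} Put $S_i=i^2$ and $T_i=\tau i^2$, where $\tau=\alpha_L/\alpha-1\ge0$. If $\alpha=\alpha_L$, there are no flat blocks.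

\emph{Case $\alpha=0$.} Put $T_i=i^2$ and $S_i=\beta_ii^2$, where $i^{-1/2}\le\beta_i\le1$, $\beta_i\to0$, and $E_N(Ni^2)/(\beta_ii^2)\to0$ for every $N\in\mathbb N$. This is the requirement $e_i\ll S_i\ll T_i$ of Section~\ref{sec:model}. To construct $\beta_i$, let $\eta_N(i)=E_N(Ni^2)/i^2$. By Lemma~\ref{lem:compare}, $\eta_N(i)\to0$ as $i\to\infty$ and $\eta_N\le\eta_{N+1}$. Choose $1=i_1<i_2<\cdots$ with $\eta_N(i)\le N^{-2}$ for $i\ge i_N$, $N\ge2$, and put $\beta_i=\max(i^{-1/2},1/N)$ for $i_N\le i<i_{N+1}$. If $N\ge\max(N_0,2)$ and $i_N\le i<i_{N+1}$, then $\eta_{N_0}(i)/\beta_i\le N\eta_N(i)\le1/N$, as required.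

Let $i_0$ be so large that for $i\ge i_0$ we have $S_i\ge S_0$, $S_i-2D\ge L$, and, if there are flat blocks, $T_i-2D\ge L$. Put
\[
\lambda_i=S_i+T_i,\qquad\Sigma_n=\sum_{i=i_0}^nS_i,\qquad\Lambda_n=\sum_{i=i_0}^n\lambda_i .
\]
Since $i^{3/2}\le S_i\le i^2\le\lambda_i\le\mathrm{const}\cdot i^2$, the sum $\Sigma_n$ grows at least like $n^{5/2}$ and $\Lambda_n$ like $n^3$. Hence
\begin{equation}\label{eq:par}
\begin{gathered}
\frac{\alpha_LS_i}{\lambda_i}\to\alpha,\qquad\frac{\lambda_{n+1}}{\Lambda_n}\to0,\qquad\frac{S_{n+1}}{\Sigma_n}\to0,\qquad\frac n{\Sigma_n}\to0,\\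
\lambda_n\ge n^2,\qquad\frac{E_N(Ni^2)}{S_i}\to0\ \ \text{for all }N .
\end{gathered}
\end{equation}
The second and third relations say that a single block is negligible compared with all previous ones, and the fourth that a bounded error in every block is harmless. This is why the lengths grow, but only polynomially.

\subsection{The coding map}

Let $\Omega=\prod_{i\ge i_0}H_{S_i}$, and let $\nu$ be the product of the uniform probability measures. For $\mathbf h=(h_i)\in\Omega$ put $\sigma_i=\sigma_{T_i}$ and
\[
b_i=\hat h_i\hat\sigma_i\quad(b_i=\hat h_i\text{ if }T_i=0),\qquad y_n=b_{i_0}\cdots b_n\in\Gamma,\qquad x_n=y_no,\qquad x_{i_0-1}=o .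
\]
By Section~\ref{sec:chains} the points $x_n$ are vertices of a chain as in Lemma~\ref{lem:chain} starting at $o$, in which block $n$ consists of six steps (three if $T_n=0$); see Figure~\ref{fig:block}. The chain converges to a point $\Pi(\mathbf h)\in\partial X$. Put $\Xi=\Pi(\Omega)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[->] (-0.6,0) -- (12.2,0) node[right] {$\gamma_v$};
\draw[thick] (0,0.35) -- (0.9,-0.3) -- (4.2,0.35) -- (5.1,-0.3) -- (6.0,0.35) -- (10.6,-0.3) -- (11.5,0.35);
\foreach \x/\y in {0/0.35,0.9/-0.3,4.2/0.35,5.1/-0.3,6.0/0.35,10.6/-0.3,11.5/0.35} \fill (\x,\y) circle (1.6pt);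
\node[above] at (0,0.4) {\small $z_0=x_{n-1}$};
\node[below] at (0.9,-0.35) {\small $z_1$};
\node[above] at (4.2,0.4) {\small $z_2$};
\node[below] at (5.1,-0.35) {\small $z_3$};
\node[above] at (6.0,0.4) {\small $z_4$};
\node[below] at (10.6,-0.35) {\small $z_5$};
\node[above] at (11.5,0.4) {\small $z_6=x_n$};
\node at (2.5,0.5) {\small $h_n$: length $\approx S_n$};
\node at (8.3,0.55) {\small $\sigma_n$: length $\approx T_n$};
\end{tikzpicture}
\caption{Block $n$ of a chain. The long steps are translates of $[o,h_no]$ (Liouville block) and $[o,\sigma_no]$ (flat block). The four short steps come from the inserted elements $\varphi_1,\varphi_2$ and have length at most $B$. All vertices stay within bounded distance of every geodesic $\gamma_v$ that starts near $o$ and has endpoint $\Pi(\mathbf h)$.}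
\label{fig:block}
\end{figure}

\begin{lemma}\label{lem:code}
\begin{enumerate}
\item[(a)] There is a constant $c_2$ with $|d(o,x_n)-d(o,x_{n-1})-\lambda_n|\le c_2$ for all $\mathbf h\in\Omega$ and $n\ge i_0$.
\item[(b)] $\Pi$ is continuous, so $\Xi$ is compact.
\item[(c)] $\varphi_1^-,\varphi_2^-\notin\Xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:chain}(a) the difference $d(o,x_n)-d(o,x_{n-1})$ is the sum of at most six step lengths up to an error of at most $12(C_0+\delta)$. The at most four short steps have length at most $B$, and the long ones have lengths $S_n$ and $T_n$ up to $2D$. So $c_2=4B+4D+12(C_0+\delta)$ works.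

(b) If $\mathbf h,\mathbf h'$ agree up to index $n$, they share the point $x_n$, which is within $R_0$ of both rays $[o,\Pi(\mathbf h))$ and $[o,\Pi(\mathbf h'))$. So at time $d(o,x_n)$ both rays are within $2R_0$ of $x_n$. By convexity, at time $s\le d(o,x_n)$ they are at distance at most $4R_0s/d(o,x_n)$, and $d(o,x_n)\to\infty$ as $n\to\infty$, uniformly in the code.

(c) Let $z_0=o$, $z_1=\varphi_io$, $z_2,\dots$ be the full chain of a code. By \eqref{eq:prod}, for $n\ge2$,
\[
(z_1|z_n)_o\ge d(o,z_1)-C_0-2\delta\ge L-C_0-2\delta=Q+3\delta+1 .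
\]
If $z_n\to\varphi_j^-$, then $(z_n|\varphi_j^{-l}o)_o\to\infty$ as $n,l\to\infty$, so $(z_1|\varphi_j^{-l}o)_o>Q$ for large $l$. Since $z_1=f_i^qo$ and $\varphi_j^{-l}o=f_j^{-ql}o$, this contradicts the definition of $Q$.
\end{proof}

We do not need $\Pi$ to be injective: the estimates below count codes.

\section{Coded directions}

Throughout this section $\alpha\in[0,\alpha_L]$ and the objects of Section~\ref{sec:blocks} are fixed.

\subsection{The exponent}

Fix $\rho>0$ and put $R=R_0+\rho$. Let $v\in T^1X$ and $\mathbf h\in\Omega$ with $d(\pi v,o)\le\rho$ and $v_+=\Pi(\mathbf h)$. The distance at equal times between the asymptotic rays $[o,v_+)$ and $\gamma_v|_{[0,\infty)}$ is nonincreasing, so every chain point is within $R$ of $\gamma_v([0,\infty))$. Choose $t_n=t_n(v,\mathbf h)\ge0$ with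
\[
d(\gamma_v(t_n),x_n)\le R\quad(n\ge i_0),\qquad t_{i_0-1}=0 .
\]
Then $|t_n-d(o,x_n)|\le R+\rho$, and Lemma~\ref{lem:code}(a) gives, with $c_3=c_3(\rho)$,
\begin{equation}\label{eq:times}
|t_n-t_{n-1}-\lambda_n|\le c_3,\qquad|t_n-\Lambda_n|\le c_3(n+1)\qquad(n\ge i_0).
\end{equation}
In particular there is $n_\rho\ge i_0$ such that $t_n>t_{n-1}$ for all $n\ge n_\rho$ and all such $(v,\mathbf h)$.

\begin{lemma}\label{lem:growth}
For fixed $\rho$, $a(v,t_n)=\alpha_L\Sigma_n(1+o(1))$ as $n\to\infty$, uniformly in $(v,\mathbf h)$ as above. Consequently every $v\in T^1X$ with $v_+\in\Xi$ lies in $\mathcal L^+(\alpha)$.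
\end{lemma}

\begin{proof}
Let $z_0=x_{n-1},z_1,\dots,z_6=x_n$ be the chain inside block $n$ (up to $z_3=x_n$ if $T_n=0$). Choose $\theta_k\ge0$ with $d(\gamma_v(\theta_k),z_k)\le R$, the first being $t_{n-1}$ and the last $t_n$. Then
\[
a(v,t_n)-a(v,t_{n-1})=\sum_k\int_{\theta_k}^{\theta_{k+1}}k(g^sv)\,ds
\]
with signed integrals. For a short step $|\theta_{k+1}-\theta_k|\le B+2R$, so its integral is at most $\kappa(B+2R)$ in modulus. For a long step Lemma~\ref{lem:chain}(a) and $|\theta_k-d(o,z_k)|\le R+\rho$ give $\theta_{k+1}>\theta_k$ if $n\ge n_\rho$, after enlarging $n_\rho$. As $[z_k,z_{k+1}]$ is a translate of $[o,h_no]$ or of $[o,\sigma_no]$, Lemma~\ref{lem:compare} shows that the integral differs from $a(h_n)$ by at most $E_R(S_n+2D)$, respectively from $a(\sigma_n)$ by at most $E_R(T_n+2D)$. With the bounds on $a(h_n)$ and $a(\sigma_n)$ we get, for $n\ge n_\rho$,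
\begin{align*}
|a(v,t_n)-a(v,t_{n-1})-\alpha_LS_n|&\le\psi(S_n)+E_D(T_n)+E_R(S_n+2D)+E_R(T_n+2D)\\
&\quad+4\kappa(B+2R)\\
&=o(S_n).
\end{align*}
The last step is $\psi(S_n)=o(S_n)$ and \eqref{eq:par}: for a suitable integer $N$ we have $D,R\le N$ and $S_n+2D,\,T_n+2D\le Nn^2$ for all $n$. For the finitely many $n<n_\rho$ the left side is bounded in terms of $\rho$, by \eqref{eq:times}. Summing, and using $\Sigma_n\to\infty$, we obtain the first claim.

By \eqref{eq:par} and \eqref{eq:times}, $\alpha_L\Sigma_n/\Lambda_n\to\alpha$ and $t_n/\Lambda_n\to1$, so $a(v,t_n)/t_n\to\alpha$. Since $t_{n+1}/t_n\to1$ and $a(v,\cdot)$ is nondecreasing, $a(v,t)/t\to\alpha$ as $t\to\infty$. Every $v$ with $v_+\in\Xi$ is covered by some $\rho$, and Lemma~\ref{lem:exp} applies.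
\end{proof}

\subsection{The measure of codes seen in a ball}

The next statement corresponds to the estimate $r^{1-o(1)}$ in the model. Its two steps are: vectors at distance $r$ fellow-travel until $a(v,t)$ reaches about $\log\frac1r$; and fellow-travelling through $n$ blocks leaves boundedly many possibilities for each code letter. Here $B(v,r)$ is the open Sasaki ball in $T^1X$.

\begin{proposition}\label{prop:ball}
For all $\rho,\eta>0$ there is $C$ with the following property. If $d(\pi v,o)\le\rho$, $v_+\in\Xi$ and $0<r<1$, then the set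
\[
\{\mathbf h'\in\Omega:\ \Pi(\mathbf h')=w_+\text{ for some }w\in B(v,r)\}
\]
is contained in a finite union $\mathcal C(v,r)$ of cylinders with $\nu(\mathcal C(v,r))\le C\,r^{1-\eta}$.
\end{proposition}

\begin{proof}
Constants and the terms $o(1)$ depend only on $\rho$. We may assume that $r$ is small, depending on $\rho$ and $\eta$; for other $r$ take $\mathcal C(v,r)=\Omega$ and $C$ large. Fix a code of $v_+$ and let $t_n=t_n(v)$ be the corresponding times. Let $n_\rho$ be as in the proof of Lemma~\ref{lem:growth}.

\emph{Step 1: fellow-travelling.} Let $w\in B(v,r)$ and join $v$ to $w$ by a path of length less than $r$ in $T^1X$. Let $t^*$ be the supremum of all $t$ such that $d(\gamma_v(s),\gamma_u(s))\le1$ for all $s\in[0,t]$ and all $u$ on the path. Suppose $t^*<\infty$. By compactness $d(\gamma_v(t^*),\gamma_u(t^*))=1$ for some $u$ on the path, so the image of the path under $g^{t^*}$ has length at least $1$, and by \eqref{eq:norm}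
\begin{equation}\label{eq:stretch}
1\le r\max_u\|Dg^{t^*}_u\|\le r\,A_1(1+t^*)\,e^{\max_ua(u,t^*)},
\end{equation}
where $u$ runs through the path. As $a(u,t^*)\le\kappa t^*$, $t^*$ is large when $r$ is small. Since $t_{n_\rho}$ is bounded in terms of $\rho$, we may assume $t^*\ge t_{n_\rho}$, and there is $n\ge n_\rho$ with $t_n\le t^*<t_{n+1}$.

We compare $a(u,t^*)$ with $a(v,t^*)$. On $[0,t^*]$ the geodesics $\gamma_u$ and $\gamma_v$ are within distance $1$ at equal times. Split $[t_{n_\rho},t^*]$ at the times $t_i$. By \eqref{eq:times} the pieces, contained in $[t_{i-1},t_i]$ with $n_\rho<i\le n+1$, have lengths at most $\lambda_i+c_3\le Ni^2$ with some integer $N=N(\rho)\geq 1$, and Lemma~\ref{lem:compare} with $R=1$ applies to each. With Lemma~\ref{lem:growth} and \eqref{eq:par},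
\[
a(u,t^*)\le a(v,t_{n+1})+\kappa t_{n_\rho}+\sum_{n_\rho<i\le n+1}E_1(Ni^2)=\alpha_L\Sigma_{n+1}(1+o(1))=\alpha_L\Sigma_n(1+o(1)),
\]
where $E_1(Ni^2)\le E_N(Ni^2)=o(S_i)$. Also $\log(1+t^*)=O(\log n)=o(\Sigma_n)$. So \eqref{eq:stretch} yields
\begin{equation}\label{eq:scale}
\log\tfrac1r\le\alpha_L\Sigma_n(1+\epsilon_n),
\end{equation}
where $\epsilon_n\ge0$ depends only on $n$ and $\rho$, and $\epsilon_n\to0$. Let $n(r)$ be the least $n\ge n_\rho$ satisfying \eqref{eq:scale}; it depends only on $r$ and $\rho$, and $n(r)\to\infty$ as $r\to0$. We have shown $t^*\ge t_n\ge t_{n(r)}$ if $t^*<\infty$. In all cases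
\begin{equation}\label{eq:fellow}
d(\gamma_v(s),\gamma_w(s))\le1\qquad\text{for }0\le s\le t_{n(r)}(v).
\end{equation}

\emph{Step 2: counting codes.} Let $n=n(r)$, let $w\in B(v,r)$, and let $\mathbf h'$ be a code of $w_+$, with elements $b_i',y_i'$, points $x_i'$, and times $t_i'=t_i(w,\mathbf h')$ formed with $\rho+1$ in place of $\rho$; note that $d(\pi w,o)\le\rho+1$. By \eqref{eq:times} there is $C'$ such that for $i_0\le i\le n-1$
\[
t_i'\le\Lambda_{n-1}+C'(n+1)\le\Lambda_n-C'(n+1)\le t_n(v)
\]
for large $n$, because $\lambda_n\ge n^2$. Suppose $y_{i-1}'$ is known. By Lemma~\ref{lem:code}(a), $t_i'$ is within a constant of the known number $d(o,x_{i-1}')+\lambda_i$. The point $x_i'$ is within a constant of $\gamma_w(t_i')$, which by \eqref{eq:fellow} is within $1$ of $\gamma_v(t_i')$. So $x_i'$ is within a constant of the known point $\gamma_v(d(o,x'_{i-1})+\lambda_i)$. Hence there are at most $M_\rho$ possibilities for $x_i'\in\Gamma o$, and, as $\Gamma$ acts freely, for $y_i'$ and for $b_i'=(y_{i-1}')^{-1}y_i'$. Finally $h_i'=\varphi_j^{-1}b_i'\hat\sigma_i^{-1}\varphi_{j'}^{-1}$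 (without $\hat\sigma_i^{-1}$ if $T_i=0$) for some $j,j'\in\{1,2\}$. So there are at most $4M_\rho$ possibilities for $h_i'$ and at most $(4M_\rho)^n$ for $(h_{i_0}',\dots,h_{n-1}')$, as $w$ and $\mathbf h'$ vary.

Let $\mathcal C(v,r)$ be the union of these cylinders. By Lemma~\ref{lem:liouville},
\[
\nu(\mathcal C(v,r))\le(4M_\rho)^n\exp\Bigl(-\sum_{i=i_0}^{n-1}(\alpha_LS_i-\psi(S_i))\Bigr)=e^{-\alpha_L\Sigma_n(1-o(1))}\le r^{1-o(1)} .
\]
The equality uses $n=o(\Sigma_n)$, $S_n=o(\Sigma_{n-1})$ and $\psi(S_i)=o(S_i)$; the last inequality is \eqref{eq:scale}. As $n(r)\to\infty$ when $r\to0$, the exponent exceeds $1-\eta$ for small $r$.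
\end{proof}

\section{Two-sided sets and the proofs of the theorems}

\subsection{Connecting geodesics}

For $\xi'\ne\xi$ in $\partial X$ there is a geodesic from $\xi'$ to $\xi$; by Lemma~\ref{lem:strip} it is unique up to parametrization. Fix $x_*\in X$ and let $v(\xi',\xi)$ be its unit tangent vector at the point nearest to $x_*$, which is unique by convexity.

\begin{lemma}\label{lem:connect}
The map $(\xi',\xi)\mapsto v(\xi',\xi)$ is continuous on pairs of distinct points.
\end{lemma}

\begin{proof}
First, the endpoint maps $v\mapsto v_\pm$ are continuous. If $v_n\to v$, the ray $[x_*,(v_n)_+)$ stays within $d(\pi v_n,x_*)$ of $\gamma_{v_n}$ at equal times, so every limit of these rays is asymptotic to $\gamma_v$, that is, equal to $[x_*,v_+)$. For $v_-$ use the flip.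

Let $(\xi_n',\xi_n)\to(\xi',\xi)$ with $\xi_n'\ne\xi_n$ and $\xi'\ne\xi$. The geodesics from $\xi_n'$ to $\xi_n$ stay at bounded distance from $x_*$. Indeed, choose points $x_n',x_n$ on the $n$-th geodesic so close to its ends $\xi_n',\xi_n$ that $x_n'\to\xi'$ and $x_n\to\xi$. If the distances from $x_*$ to these geodesics were unbounded, then so would be $(x_n'|x_n)_{x_*}$, by \eqref{eq:tripod}, contradicting $\xi'\ne\xi$. So every subsequence of $v(\xi_n',\xi_n)$ has a convergent subsequence. Its limit is tangent to the geodesic from $\xi'$ to $\xi$, by continuity of endpoints, and it sits at the point nearest to $x_*$. So it is $v(\xi',\xi)$.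
\end{proof}

\subsection{Compact sets of dimension three}

Let $\alpha^\pm\in[0,\alpha_L]$, with $\Omega^\pm,\nu^\pm,\Pi^\pm,\Xi^\pm$ the objects of Section~\ref{sec:blocks} for $\alpha=\alpha^\pm$.

\begin{proposition}\label{prop:K}
Let $p_\pm\in\Gamma$ satisfy $p_+\Xi^+\cap p_-\Xi^-=\emptyset$, let $s_0\in(0,1]$, and let $\mathcal K\subset T^1X$ be the image of
\[
\Psi(\mathbf h',\mathbf h,s)=g^s\,v\bigl(p_-\Pi^-(\mathbf h'),\,p_+\Pi^+(\mathbf h)\bigr),\qquad(\mathbf h',\mathbf h,s)\in\Omega^-\times\Omega^+\times[0,s_0].
\]
Then $\mathcal K$ is compact, $\mathcal K\subset\mathcal L^-(\alpha^-)\cap\mathcal L^+(\alpha^+)$, and $\mathcal K$ and its projection to $T^1M$ have Hausdorff dimension $3$.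
\end{proposition}

\begin{proof}
$\mathcal K$ is compact because $\Psi$ is continuous (Lemmas~\ref{lem:code}(b) and~\ref{lem:connect}). For $v\in\mathcal K$ the vector $p_+^{-1}v$ has forward endpoint in $\Xi^+$, and $-p_-^{-1}v$ has forward endpoint in $\Xi^-$. By Lemma~\ref{lem:growth}, Lemma~\ref{lem:exp} and $\Gamma$-invariance, $v\in\mathcal L^-(\alpha^-)\cap\mathcal L^+(\alpha^+)$.

Let $\lambda$ be the image of $\nu^-\times\nu^+\times\mathrm{Leb}$ under $\Psi$, so $\lambda(\mathcal K)=s_0$. Let $0<\eta<1$, $v\in\mathcal K$ and $0<r<1$. If $w=\Psi(\mathbf h',\mathbf h,s)\in B(v,r)$, then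
\begin{itemize}
\item $p_+^{-1}w\in B(p_+^{-1}v,r)$ has forward endpoint $\Pi^+(\mathbf h)$;
\item $-p_-^{-1}w\in B(-p_-^{-1}v,r)$ has forward endpoint $\Pi^-(\mathbf h')$;
\item for fixed $(\mathbf h',\mathbf h)$ the admissible $s$ form a set of diameter at most $2r$, since $d(g^su,g^{s'}u)\ge d(\gamma_u(s),\gamma_u(s'))=|s-s'|$.
\end{itemize}
Choose $\rho$ so large that Proposition~\ref{prop:ball} applies to all $p_+^{-1}v$ and $-p_-^{-1}v$ with $v\in\mathcal K$, and let $\mathcal C^\pm$ be the unions of cylinders it provides for $\alpha^\pm$. By Fubini,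
\[
\lambda(B(v,r))\le2r\;\nu^-\bigl(\mathcal C^-(-p_-^{-1}v,r)\bigr)\;\nu^+\bigl(\mathcal C^+(p_+^{-1}v,r)\bigr)\le C_\eta\,r^{3-2\eta} .
\]
Now let $\mathcal K$ be covered by countably many sets $U_j$ of diameters $d_j<\frac12$, each meeting $\mathcal K$. Each $U_j$ lies in the ball of any radius $r_j\in(d_j,1)$ around a point of $U_j\cap\mathcal K$. Letting $r_j\to d_j$ we get $0<s_0=\lambda(\mathcal K)\le C_\eta\sum_jd_j^{3-2\eta}$. So $\dim_{\mathrm H}\mathcal K\ge3-2\eta$ for every $\eta\in(0,1)$, and $\dim_{\mathrm H}\mathcal K=3$ because $\dim T^1X=3$. The covering $T^1X\to T^1M$ is isometric on sufficiently small balls, and $\mathcal K$ is a finite union of pieces in such balls, so its projection also has dimension $3$.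
\end{proof}

\subsection{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
That $\alpha_L>0$ was shown before Lemma~\ref{lem:liouville}. Let $\alpha^\pm\in[0,\alpha_L]$, let $U\subset T^1M$ be open and nonempty, and let $v_0\in T^1X$ project into $U$. Take $x_*=\pi v_0$, so that $v((v_0)_-,(v_0)_+)=v_0$. By Lemma~\ref{lem:connect} there are disjoint neighborhoods $N_\pm$ of $(v_0)_\pm$ and $s_0\in(0,1]$ such that $g^sv(\xi',\xi)$ projects into $U$ whenever $\xi'\in N_-$, $\xi\in N_+$ and $s\in[0,s_0]$.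

Since $\Gamma$-orbits are dense in $\partial X$, there are $\zeta_\pm\in\Gamma$ with $\zeta_\pm\varphi_1^+$ in the interior of $N_\pm$. The compact sets $\Xi^\pm$ do not contain $\varphi_1^-$, by Lemma~\ref{lem:code}(c), so $\varphi_1^l\Xi^\pm\to\varphi_1^+$ uniformly as $l\to\infty$. For large $l$ the elements $p_\pm=\zeta_\pm\varphi_1^l$ satisfy $p_\pm\Xi^\pm\subset N_\pm$, in particular $p_+\Xi^+\cap p_-\Xi^-=\emptyset$. The set $\mathcal K$ of Proposition~\ref{prop:K} projects into $\mathcal L^-(\alpha^-)\cap\mathcal L^+(\alpha^+)\cap U$, with image of dimension $3=\dim T^1M$.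
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\alpha^-=\alpha^+=0$ and $U=T^1M$ in Theorem~\ref{thm:B}, and recall that $\mathcal L(0)=\mathcal L^-(0)\cap\mathcal L^+(0)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Gelfert}
Katrin Gelfert,
\emph{Non-hyperbolic behavior of geodesic flows of rank 1 surfaces},
arXiv:1808.00781 (2018).
\end{thebibliography}

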